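\title{Classification of the shrinkers of the area-preserving curve-shortening flow}

\begin{abstract}
We classify the closed immersed plane curves that evolve homothetically, about a fixed center, under the area-preserving curve-shortening flow. Up to similarity they are the circle and, for each pair of coprime integers $m,n$ with $\frac12<\frac mn<1$, exactly one non-circular curve with turning index $m$ and $n$-fold rotational symmetry; this curve is strictly locally convex. The problem reduces to the equation $k''+k=a+c/k$ with the constraint that $1/k$ has mean $1/a$. Modulo scaling, the constrained solutions form a subset of a two-dimensional parameter domain, and we prove that the half-period maps this subset bijectively onto $(\frac\pi2,\pi)$. The central step is a nondegeneracy statement: a variation that fixes both the half-period and the constraint satisfies three orthogonality relations, which force three zeros, while a Wronskian argument allows at most two. We also determine the symmetry group, the curvature extrema, the signed area and the winding number about the center of each curve.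
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The flow}
Let $X:\mathbb S^1\times[0,t_*)\to\mathbb R^2$, $t_*>0$, be a smooth one-parameter family of immersed closed curves. For each $t$ let $\mathsf T$ be the unit tangent, $\mathsf N$ the unit normal obtained by rotating $\mathsf T$ by $+\frac\pi2$, $s$ the arclength, $L$ the length, and $k$ the curvature, so that $\mathsf T_s=k\mathsf N$ and $\mathsf N_s=-k\mathsf T$. On a positively oriented embedded curve $\mathsf N$ points inward. Let $\bar k=\frac1L\int k\,ds$ be the average curvature. The family evolves by the \emph{area-preserving curve-shortening flow} if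
\begin{equation}\label{eq:flow}
\partial_tX=(k-\bar k)\,\mathsf N .
\end{equation}
Reversing the orientation changes the signs of $k$, $\bar k$ and $\mathsf N$, and leaves \eqref{eq:flow} unchanged.

The name is explained by the first variation formulas. If $\partial_tX=F\mathsf N$, then the signed area $A=\frac12\oint(x_1\,dx_2-x_2\,dx_1)$ and the length satisfy $\frac{dA}{dt}=-\int F\,ds$ and $\frac{dL}{dt}=-\int kF\,ds$. For $F=k-\bar k$ the mean of $F$ is zero, so
\[
\frac{dA}{dt}=0,\qquad \frac{dL}{dt}=-\int(k-\bar k)^2\,ds\le0 .
\]
Circles are stationary. The next simplest solutions are those that keep their shape and change only their size.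

\subsection*{The problem}
Closed curves are smooth and immersed, and they are taken to be \emph{primitive}: a curve that is the $d$-fold traversal, $d\ge2$, of another closed curve is identified with the underlying curve. This convention applies to circles as well. A primitive closed curve $\gamma$ is a \emph{shrinker} if the solution of \eqref{eq:flow} starting from $\gamma$ evolves homothetically about a fixed center. This means that, after a translation of the plane that does not depend on $t$ and moves the center to the origin,
\begin{equation}\label{eq:homothetic}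
X(p,t)=\lambda(t)\,\gamma(\xi(p,t))
\end{equation}
with a smooth family $\xi(\cdot,t)$ of diffeomorphisms of $\mathbb S^1$ and a scalar $\lambda(t)>0$ that is non-increasing in $t$. Rotations and translations that depend on time are not allowed. The round circle $\mathbb S^1$ counts as the trivial shrinker. The \emph{turning index} of a closed curve is the integer $\frac1{2\pi}\int k\,ds$, taken positive by the choice of orientation when it is not zero. The image of a curve is \emph{$n$-fold rotationally symmetric} if it is invariant under the rotation by $2\pi/n$ about some point, and a curve is \emph{strictly locally convex} if $k$ vanishes nowhere.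

The problem is to find all shrinkers up to similarity. We prove the following classification, which is posed as a conjecture in \cite{Cernomazov}.

\begin{theorem}\label{thm:main}
Up to similarity, the shrinkers are precisely $\mathbb S^1$ and, for each coprime $m,n\in\mathbb N$ with $\frac12<\frac mn<1$, exactly one non-circular curve $C_{m,n}$ with turning index $m$ and $n$-fold rotationally symmetric image. The curve $C_{m,n}$ is strictly locally convex.
\end{theorem}

There is no admissible pair with $m=1$. The list begins with $C_{2,3}$, $C_{3,4}$, $C_{3,5}$, $C_{4,5}$, $C_{4,7}$. The proof gives further information.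

\begin{theorem}\label{thm:extra}
\begin{enumerate}
\item[(a)] Monotonicity of $\lambda$ need not be assumed: every solution of the form \eqref{eq:homothetic} with $\lambda(0)=1$ has $\lambda(t)=\sqrt{1-2ct}$, where $c=\frac1L\int_\gamma(k-\bar k)^2\,ds\ge0$.
\item[(b)] For every real $\tau\in(\frac12,1)$ there is, up to translation in $\theta$ and the scaling $(k,a,c)\mapsto(\mu k,\mu a,\mu^2c)$, exactly one triple $(k,a,c)$ with $a,c>0$ and $k=k(\theta)>0$ a nonconstant solution of $k''+k=a+c/k$ of minimal period $2\pi\tau$ such that $1/k$ has mean $1/a$. No such triple exists for other $\tau$.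
\item[(c)] The symmetry group of the image of $C_{m,n}$ is dihedral of order exactly $2n$. The curvature of $C_{m,n}$ has exactly $n$ maxima and $n$ minima. The curve $C_{m,n}$ has signed area $0$, misses its center, and has winding number $m-n<0$ about it.
\end{enumerate}
\end{theorem}

\subsection*{What to expect}
Along a homothetic solution the signed area is both constant and equal to $\lambda(t)^2A(0)$. A shrinker that really shrinks therefore has signed area zero, and so it is not embedded. The signed area is the integral over the plane of the winding number, so a curve with $k>0$ and $A=0$ must wind negatively about some points although its tangent always turns to the left. Figure~\ref{fig:model} shows that this is possible. It depicts, in complex notation,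
\[
\gamma_*(\phi)=e^{-i\phi}+\tfrac1{\sqrt2}\,e^{2i\phi},\qquad \phi\in\mathbb R/2\pi\mathbb Z .
\]
Here $\operatorname{Im}(\overline{\gamma_*'}\,\gamma_*'')=3-\sqrt2\cos3\phi>0$, so $k>0$. The larger term of $\gamma_*'=i\sqrt2\,e^{2i\phi}-ie^{-i\phi}$ gives turning index $2$, and the larger term of $\gamma_*$ gives winding number $-1$ about the origin. The signed area is $\pi(-1+2\cdot\frac12)=0$, and $\gamma_*(\phi+\frac{2\pi}3)=e^{-2\pi i/3}\gamma_*(\phi)$. These are also properties of $C_{2,3}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[thick] plot[domain=0:360,samples=241,smooth,variable=\t] ({cos(\t)+0.7071*cos(2*\t)},{-sin(\t)+0.7071*sin(2*\t)});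
\draw[->,thick] (0.1464,-0.2537) -- (0.1204,-0.2687);
\node at (0,0) {\scriptsize $-1$};
\node at (0:1.33) {\scriptsize $+1$};
\node at (120:1.33) {\scriptsize $+1$};
\node at (240:1.33) {\scriptsize $+1$};
\end{tikzpicture}
\caption{The curve $e^{-i\phi}+\frac1{\sqrt2}e^{2i\phi}$, with the winding numbers of its bounded complementary regions. It has positive curvature, turning index $2$, threefold rotational symmetry, signed area $0$ and winding number $-1$ about its center. It is only a model that shares these properties with the shrinker $C_{2,3}$.}
\label{fig:model}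
\end{figure}

A count of parameters suggests the form of the answer. As a function of the tangent angle $\theta$, the curvature of a non-circular shrinker solves $k''+k=a+c/k$ with $a=\bar k$. The nonconstant solutions are periodic, and up to translation they depend on three parameters: $a$, $c$ and an amplitude. Scaling removes one parameter. The requirement that $a$ be the average curvature, which is the nonlocal feature of the flow, removes another. One parameter is left, and the natural candidate for it is the half-period $\ell$ of $k$. The curve closes up when $\ell=\pi m/n$ is a rational multiple of $\pi$. Two limits suggest the range of $\ell$. If $k/a$ stays close to $1$ and $c/a^2$ is small, then $K=k/a$ nearly solves $K''+K=1$, and $\ell$ is close to $\pi$. If the amplitude is very large, then the right-hand side is negligible except near the minimum of $k$; so $k$ rises like a multiple of $\sin\theta$ from almost $0$ to its maximum, and $\ell$ is close to $\frac\pi2$. One guesses that $\ell$ takes each value in $(\frac\pi2,\pi)$ exactly once. This is Theorem~\ref{thm:extra}(b), and it is the core of the paper.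

\section{Reduction to an ordinary differential equation}\label{sec:reduction}

\subsection{The shrinker equation}
For a closed curve $\gamma$ let $h=-\langle\gamma,\mathsf N\rangle$ be its support function with respect to the origin; it is the signed distance from the origin to the tangent line, positive on a positively oriented circle about the origin. Two identities will be used:
\begin{equation}\label{eq:h-basic}
h_s=k\,\langle\gamma,\mathsf T\rangle,\qquad \int hk\,ds=-\int\langle\gamma,\mathsf T_s\rangle\,ds=\int|\mathsf T|^2\,ds=L .
\end{equation}
The first follows from $\mathsf N_s=-k\mathsf T$ and $\langle\mathsf T,\mathsf N\rangle=0$, the second by integration by parts.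

The next lemma contains Theorem~\ref{thm:extra}(a). In the definition of a shrinker, $\lambda(0)=1$ holds automatically, because $X(\cdot,0)$ and $\gamma$ have the same length.

\begin{lemma}\label{lem:necessary}
Let $X$ be a solution of \eqref{eq:flow} of the form \eqref{eq:homothetic} with $\lambda>0$ and $\lambda(0)=1$; monotonicity of $\lambda$ is not assumed. Then $\gamma$ satisfies
\begin{equation}\label{eq:shrinker}
k-\bar k=c\,h
\end{equation}
with $c=\frac1L\int(k-\bar k)^2\,ds\ge0$, and $\lambda(t)=\sqrt{1-2ct}$. If $c=0$, then $\gamma$ is a circle. If $c>0$, then $\gamma$ is strictly locally convex.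
\end{lemma}

\begin{proof}
The function $\lambda(t)=L(t)/L(0)$ is smooth. Let $k,\bar k,\mathsf N$ belong to $\gamma$. The right-hand side of \eqref{eq:flow} at $(p,t)$ is $\lambda^{-1}(k-\bar k)\mathsf N$, evaluated at $\xi(p,t)$, and the left-hand side is $\lambda'\gamma$ plus a tangential vector. The normal components give
\[
-\lambda(t)\lambda'(t)\,h=k-\bar k\qquad\text{on }\gamma,\text{ for every }t .
\]
This is where the fixed center enters: a moving center or a rotation would contribute further normal terms. At $t=0$ we obtain \eqref{eq:shrinker} with $c=-\lambda'(0)$. By \eqref{eq:h-basic}, $h\not\equiv0$, so $\lambda\lambda'\equiv-c$ and $\lambda^2=1-2ct$. Integrating \eqref{eq:shrinker} gives $c\int h\,ds=0$, and then \eqref{eq:h-basic} gives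
\[
\int(k-\bar k)^2\,ds=c\int h\,(k-\bar k)\,ds=cL-\bar k\,c\int h\,ds=cL .
\]
If $c=0$, then $k$ is constant, and it is not zero because the curve is closed. If $c>0$, then $k_s=c\,h_s=c\langle\gamma,\mathsf T\rangle\,k$ is a linear homogeneous equation for $k$. Hence $k$ vanishes nowhere or identically, and the second case is impossible on a closed curve.
\end{proof}

From now on shrinkers are oriented so that $k>0$. On a closed curve with $k>0$ and turning index $m\ge1$, the tangent angle $\theta\in\mathbb R/2\pi m\mathbb Z$, with $d\theta=k\,ds$, is a global parameter, and $\mathsf T=(\cos\theta,\sin\theta)$, $\mathsf N=(-\sin\theta,\cos\theta)$. A prime denotes $d/d\theta$. From \eqref{eq:h-basic}, $h'=\langle\gamma,\mathsf T\rangle$; differentiating once more, with $\gamma'=\mathsf T/k$ and $\mathsf T'=\mathsf N$, we get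
\begin{equation}\label{eq:support}
h''+h=\frac1k,\qquad \gamma=h'\,\mathsf T-h\,\mathsf N .
\end{equation}

The definition of a shrinker speaks of \emph{the} solution starting from $\gamma$. The converse of Lemma~\ref{lem:necessary} therefore includes a uniqueness statement.

\begin{lemma}\label{lem:sufficient}
Let $\gamma$ be a closed curve with $k>0$ that satisfies \eqref{eq:shrinker} for some $c\ge0$. Then \eqref{eq:flow} has a solution of the form \eqref{eq:homothetic} with $\lambda=\sqrt{1-2ct}$ that starts from $\gamma$ and exists as long as $2ct<1$. Every solution starting from $\gamma$ coincides with it on the common interval of existence.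
\end{lemma}

\begin{proof}
\emph{Existence.} Since $\lambda'=-c/\lambda$, the family $\lambda\gamma$ has normal velocity $ch/\lambda=(k-\bar k)/\lambda$, which is the curvature of $\lambda\gamma$ minus its average. In \eqref{eq:homothetic} the tangential velocity vanishes if $\partial_t\xi=-\lambda'\langle\gamma,\gamma_\xi\rangle/(\lambda|\gamma_\xi|^2)$. This is an ordinary differential equation on the compact manifold $\mathbb S^1$, and we solve it with $\xi(p,0)=p$.

\emph{Local uniqueness.} Let $X_1,X_2$ be solutions that start from the same curve with positive curvature and turning index $m$. On a short interval $[0,t_0]$ both have positive curvature, and we parametrize both by $\theta\in\mathbb R/2\pi m\mathbb Z$. When $\theta$ is fixed, $\mathsf N$ is fixed and the velocity differs from \eqref{eq:flow} by a tangential vector, so $h_t=-(k-\bar k)$. By \eqref{eq:support}, $r=1/k$ satisfies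
\[
r_t=-(k_{\theta\theta}+k-\bar k),\qquad \bar k=\frac{2\pi m}{L},\qquad L=\int r\,d\theta .
\]
Put $v=r_1-r_2$, $w=k_1-k_2=-k_1k_2v$ and $\bar w=\bar k_1-\bar k_2=-\frac{2\pi m}{L_1L_2}\int v\,d\theta$. Then $v_t=-(w_{\theta\theta}+w-\bar w)$. The weight $k_1k_2$ turns the leading term into a negative square:
\[
\frac d{dt}\int\tfrac12k_1k_2v^2\,d\theta=\int\big(-w_\theta^2+w^2-\bar w\,w\big)\,d\theta+\int\tfrac12(k_1k_2)_t\,v^2\,d\theta\le C\int\tfrac12k_1k_2v^2\,d\theta ,
\]
because $|w|\le C|v|$, $|\bar w|\le C\|v\|_{L^2}$, and $k_1,k_2$ are smooth and positive on a compact set. Since $v=0$ at $t=0$, Gronwall's inequality gives $v\equiv0$. Thus $k_1=k_2$ as functions of $(\theta,t)$. Then $h_1=h_2$, by integrating $h_t$, and by \eqref{eq:support} the two solutions agree as functions of $(\theta,t)$. It remains to compare the parametrizations. The normal component of $\partial_tX_p=\partial_p\big((k-\bar k)\mathsf N\big)$ gives $\theta_t=k_s=kk_\theta$ for fixed $p$. So $\theta_1(p,\cdot)$ and $\theta_2(p,\cdot)$ solve the same ordinary differential equation with the same initial value, and $X_1=X_2$ on $[0,t_0]$.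

\emph{Global uniqueness.} The set of times up to which a given solution agrees with the homothetic one is closed in the common interval. It is open by local uniqueness, because the homothetic solution has $k>0$ at all times.
\end{proof}

A circle about the origin satisfies \eqref{eq:shrinker} with $c=0$. By the two lemmas, the shrinkers are the circles and, up to translation, the primitive closed curves that satisfy \eqref{eq:shrinker} with $c>0$.

\subsection{The equation for the curvature}
Let $\gamma$ satisfy \eqref{eq:shrinker} with $c>0$ and $k>0$, and put $a=\bar k=2\pi m/L>0$. Inserting $k=a+ch$ into \eqref{eq:support} gives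
\begin{equation}\label{eq:ode}
k''+k=a+\frac ck,\qquad \int_0^{2\pi m}\frac{d\theta}k=\frac{2\pi m}a ,
\end{equation}
where the integral is the length $L$. Conversely, let $a,c>0$ and let $k>0$ be a $2\pi m$-periodic function that satisfies \eqref{eq:ode}. Put $h=(k-a)/c$ and define $\gamma=h'\mathsf T-h\mathsf N$. Then $\gamma$ is $2\pi m$-periodic, and $\gamma'=(h''+h)\mathsf T=\mathsf T/k$. So $\gamma$ is a closed curve with tangent angle $\theta$, curvature $k$, turning index $m$ and support function $h$. By the integral condition its length is $2\pi m/a$, that is, $\bar k=a$, and \eqref{eq:shrinker} holds. There is no separate closing condition; the only constraint besides periodicity is the integral condition. A translation in $\theta$ rotates $\gamma$, and the substitution $(k,a,c)\mapsto(\mu k,\mu a,\mu^2c)$ scales it by $1/\mu$. A constant $k$ cannot satisfy \eqref{eq:ode}, since it would give both $k=a$ and $k=a+c/k$.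

The differential equation in \eqref{eq:ode} has the first integral
\begin{equation}\label{eq:energy}
k'^2=V(k):=2E-k^2+2ak+2c\log k ,
\end{equation}
with a constant $E$, and $k''=\frac12V'(k)$. The function $V$ is strictly concave and tends to $-\infty$ at $0^+$ and at $\infty$. For a nonconstant positive solution, $V$ is positive somewhere, so it has exactly two zeros $k_-<k_+$, both simple. The solution stays in $[k_-,k_+]$ and hence exists on $\mathbb R$. It passes monotonically from one of the values $k_\pm$ to the other in the finite time
\[
\ell=\int_{k_-}^{k_+}\frac{dk}{\sqrt{V(k)}} .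
\]
At a zero $\theta_0$ of $k'$ we have $k=k_\pm$ and $k''\ne0$, and $k$ is even about $\theta_0$ by uniqueness for the initial value problem. After a translation, therefore, $k(0)=k_-$, $k'>0$ on $(0,\ell)$, $k(\ell)=k_+$, the function $k$ is even about $0$ and about $\ell$, and its minimal period is $2\ell$. We call $\ell$ the \emph{half-period}. The solution is $2\pi m$-periodic if and only if $2\pi m=2\ell n$ for some $n\in\mathbb N$, that is, $\ell=\pi m/n$. The interval $[0,2\pi m]$ then consists of $2n$ half-periods, and the integral condition in \eqref{eq:ode} becomes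
\begin{equation}\label{eq:constraint}
\int_0^\ell\Big(1-\frac ak\Big)d\theta=0 .
\end{equation}
This condition makes sense for every real $\ell$. It implies $\min k<a<\max k$.

\begin{lemma}\label{lem:primitive}
The curve $\gamma$ defined by a solution of \eqref{eq:ode} with $\ell=\pi m/n$ is primitive if and only if $\gcd(m,n)=1$.
\end{lemma}

\begin{proof}
Let $d=\gcd(m,n)>1$. The number $2\pi m/d=(n/d)\,2\ell$ is a period of $k$ and $h$, and it is a multiple of $2\pi$, hence a period of $\mathsf T$ and $\mathsf N$. So $\gamma(\theta+2\pi m/d)=\gamma(\theta)$, and $\gamma$ is multiply covered. Conversely, let $\gamma$ have period $L/d$ in $s$, with $d\ge2$. Then $k$ and $\mathsf T$ have period $L/d$ in $s$. The increment $\theta(s+L/d)-\theta(s)$ has derivative $0$, and $d$ such increments add up to $2\pi m$, so it equals $2\pi m/d$. Periodicity of $\mathsf T$ gives $d\mid m$. Periodicity of $k$ gives $2\pi m/d\in2\ell\,\mathbb Z$, that is, $d\mid n$.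
\end{proof}

\subsection{The parameter domain}
We scale to $c=1$. The equation $k''+k=a+1/k$ has the constant solution $k_0=k_0(a)=\frac12\big(a+\sqrt{a^2+4}\big)$, which satisfies $k_0=a+1/k_0$ and is the zero of $V'$, so that $k_-<k_0<k_+$. Let
\[
\mathcal P=\{(a,\kappa):a>0,\ 0<\kappa<k_0(a)\} .
\]
For $(a,\kappa)\in\mathcal P$ let $k=k(\theta;a,\kappa)$ be the solution with $k(0)=\kappa$ and $k'(0)=0$. Then $k''(0)=a+1/\kappa-\kappa>0$, so $\kappa=\min k$, and every nonconstant positive solution is a translate of exactly one of these. The half-period $\ell=\ell(a,\kappa)$ is the first positive zero of $k'$. It is a simple zero, and so is the zero at $\theta=0$; hence $\ell$ is smooth on $\mathcal P$ by the implicit function theorem. So is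
\[
Z(a,\kappa)=\int_0^\ell\Big(1-\frac ak\Big)d\theta ,
\]
and $\mathcal S=\{Z=0\}$ is a closed subset of $\mathcal P$. With $h=k-a$ we define $\gamma_{a,\kappa}=h'\mathsf T-h\mathsf N$ for $\theta\in\mathbb R$. Since $h$ has period $2\ell$,
\begin{equation}\label{eq:rot}
\gamma_{a,\kappa}(\theta+2\ell)=\operatorname{Rot}_{2\ell}\,\gamma_{a,\kappa}(\theta),
\end{equation}
where $\operatorname{Rot}_\alpha$ is the rotation by the angle $\alpha$ about the origin. The discussion so far is summarized as follows.

\begin{proposition}\label{prop:dictionary}
If $(a,\kappa)\in\mathcal S$ has $\ell=\pi m/n$ with $\gcd(m,n)=1$, then $\gamma_{a,\kappa}$, on $\mathbb R/2\pi m\mathbb Z$, is a non-circular, strictly locally convex shrinker with turning index $m$. Every non-circular shrinker is similar to such a curve.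
\end{proposition}

The classification thus depends on the values of $\ell$ on $\mathcal S$.

\begin{proposition}\label{prop:key}
The half-period $\ell$ maps $\mathcal S$ bijectively onto $(\frac\pi2,\pi)$.
\end{proposition}

Neither $\ell$ nor $Z$ is explicit, and $\mathcal S$ is given only implicitly, so we cannot parametrize $\mathcal S$ and differentiate $\ell$ along it. We argue by continuation instead. Section~\ref{sec:sturm} bounds the range of $\ell$. Section~\ref{sec:circle} describes $\mathcal S$ in one corner of $\mathcal P$, where it is a single arc. Section~\ref{sec:ends} shows that points of $\mathcal S$ can leave $\mathcal P$ only with $\ell\to\frac\pi2$ or $\ell\to\pi$, and in the second case only through that corner. Section~\ref{sec:nondeg} shows that $\mathcal S$ is a smooth curve along which $\ell$ has no critical point. Then each component of $\mathcal S$ is mapped bijectively onto $(\frac\pi2,\pi)$ and contains the arc in the corner, so there is one component (Section~\ref{sec:global}). Section~\ref{sec:geometry} returns to the curves.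

\section{Bounds on the half-period}\label{sec:sturm}

We use the Sturm comparison theorem in the following form. Let $Q_1<Q_2$ be continuous on $[\theta_1,\theta_2]$, and let $y_j$ solve $y''+Q_jy=0$. If $y_1\not\equiv0$ and $y_1(\theta_1)=y_1(\theta_2)=0$, then $y_2$ has a zero in $(\theta_1,\theta_2)$.

\begin{lemma}\label{lem:range}
On all of $\mathcal P$ we have $\frac\pi2<\ell<\pi$.
\end{lemma}

\begin{proof}
Differentiating $k''+k=a+1/k$ shows that $y=k'$ solves $y''+(1+k^{-2})y=0$. The coefficient exceeds $1$, so comparison with $\sin\theta$ on $[0,\pi]$ gives a zero of $k'$ in $(0,\pi)$. The first positive zero of $k'$ is $\ell$, so $\ell<\pi$.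

The coefficient $1+k^{-2}$ is large where $k$ is small, so this equation gives no lower bound. The large-amplitude picture suggests a better unknown: if $k$ behaves like $|\sin\theta|$, then $k^2$ behaves like $\frac12(1-\cos2\theta)$, a smooth oscillation of frequency $2$. By \eqref{eq:energy},
\[
(k^2)''=2k'^2+2kk''=2V(k)+2k\Big(a+\frac1k-k\Big)=-4k^2+6ak+4\log k+4E+2 .
\]
Differentiating, $q=(k^2)'=2kk'$ satisfies $q''=-8kk'+6ak'+4k'/k$, that is,
\[
q''+\Big(4-\frac{3a}k-\frac2{k^2}\Big)q=0 .
\]
The function $q$ vanishes at $0$ and $\ell$, and the coefficient is less than $4$ because $a>0$. Hence $\sin2\theta$ has a zero in $(0,\ell)$, which means $\ell>\frac\pi2$.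
\end{proof}

\section{The solutions near the circle}\label{sec:circle}

In the regime of large $a$ and small oscillation, Proposition~\ref{prop:key} can be seen by hand. We normalize the equilibrium to $1$. Put $u=k/k_0$ and $\sigma=k_0^{-2}\in(0,1)$. Since $a/k_0=1-\sigma$,
\begin{equation}\label{eq:u}
u''+u=(1-\sigma)+\frac\sigma u,\qquad Z=\int_0^\ell\Big(1-\frac{1-\sigma}u\Big)d\theta ,
\end{equation}
and the first integral reads $u'^2+2U(u;\sigma)=R^2$ with
\[
2U(u;\sigma)=(u-1)^2+2\sigma\,(u-1-\log u),\qquad U_u=\frac{(u-1)(u+\sigma)}u ,
\]
where $R=\sqrt{2U(\kappa/k_0;\sigma)}>0$ is the amplitude. The map $a\mapsto k_0$ is an increasing homeomorphism $(0,\infty)\to(1,\infty)$ with inverse $k_0\mapsto k_0-1/k_0$. For $\sigma>0$ the function $U(\cdot\,;\sigma)$ decreases from $\infty$ to $0$ on $(0,1)$, with $U_u\neq0$. Hence $(a,\kappa)\mapsto(\sigma,R)$ is a homeomorphism $\mathcal P\to(0,1)\times(0,\infty)$, and $\sigma\to0$ if and only if $a\to\infty$.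

On the two edges that meet at the corner $(\sigma,R)=(0,0)$, equation \eqref{eq:u} is elementary. For $\sigma=0$ and $R<1$ the solution is $u=1-R\cos\theta$, with
\[
\ell=\pi,\qquad Z=\int_0^\pi\Big(1-\frac1{1-R\cos\theta}\Big)d\theta=-\sum_{j\ge1}R^j\int_0^\pi\cos^j\theta\,d\theta=-\frac\pi2R^2+O(R^4) .
\]
For $R=0$ the solution is $u\equiv1$; the linearized equation $y''+(1+\sigma)y=0$ has half-period $\pi/\sqrt{1+\sigma}$, and the integrand of $Z$ equals $\sigma$. If $\ell$ and $Z$ extend to the corner as smooth functions of $(R^2,\sigma)$, these values determine their linear parts: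
\begin{equation}\label{eq:firstorder}
\ell\approx\pi-\frac\pi2\,\sigma,\qquad Z\approx\pi\sigma-\frac\pi2R^2 .
\end{equation}
Oscillation makes $Z$ negative, by convexity of $1/u$, and the term $\sigma/u$ makes it positive. The two effects balance on the single arc $R^2\approx2\sigma$. The differentials of $\ell$ and $Z$ are independent, $\ell$ is strictly monotone along the arc, and $\ell\to\pi$ at its end. This is the whole proof in miniature.

To justify the extension we must deal with the integrals $\int(\cdots)\,du/\sqrt{R^2-2U}$, which are singular at the moving turning points. We pass to a coordinate $z$ in which $2U$ is exactly $z^2$; the substitution $z=R\sin\alpha$ then removes the singularities and fixes the interval of integration.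

\begin{lemma}\label{lem:corner}
There are $\rho_0,\sigma_0\in(0,1)$ and a smooth function $f:(-\sigma_0,\sigma_0)\to\mathbb R$ with $f(0)=0$, $f'(0)=2$ and $0<f<\rho_0$ on $(0,\sigma_0)$ such that, for $0<\sigma<\sigma_0$ and $0<R^2<\rho_0$, we have $Z=0$ if and only if $R^2=f(\sigma)$.
\end{lemma}

\begin{proof}
The function $\psi(u)=(u-1-\log u)/(u-1)^2$ is analytic and positive on $(0,\infty)$, with $\psi(1)=\frac12$, because the numerator is positive for $u\ne1$ and equals $\frac12(u-1)^2+O(|u-1|^3)$ near $1$. Put
\[
\zeta(u,\sigma)=(u-1)\sqrt{1+2\sigma\psi(u)} ,
\]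
so that $\zeta^2=2U$ and $\zeta$ has the sign of $u-1$. For $\sigma\ge0$, $U$ is strictly decreasing on $(0,1]$ and strictly increasing on $[1,\infty)$, so $\zeta(\cdot,\sigma)$ is strictly increasing on all of $(0,\infty)$. Near $(1,0)$ the function $\zeta$ is analytic, and $\zeta_u(1,\sigma)=\sqrt{1+\sigma}$. The analytic inverse function theorem, applied to $(u,\sigma)\mapsto(\zeta,\sigma)$, gives $\delta\in(0,1)$ and an analytic function $\chi(z,\sigma)>0$ on $\{|z|,|\sigma|<\delta\}$ with $\zeta(\chi(z,\sigma),\sigma)=z$ and
\[
\chi(z,0)=1+z,\qquad \chi(0,\sigma)=1,\qquad \chi_z(0,\sigma)=(1+\sigma)^{-1/2}.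
\]
Shrinking $\delta$, we may assume that $\chi_z$ and
\[
G(z,\sigma)=\Big(1-\frac{1-\sigma}{\chi(z,\sigma)}\Big)\chi_z(z,\sigma)
\]
are the sums of their Taylor series at $(0,0)$, absolutely convergent for $|z|,|\sigma|<\delta$.

Let $0<R<\delta$ and $0<\sigma<\delta$. The solution $u$ takes its values in $\{2U\le R^2\}=\{|\zeta|\le R\}$. Since $\zeta(\cdot,\sigma)$ is injective on all of $(0,\infty)$, this set is $\{\chi(z,\sigma):|z|\le R\}$: the orbit lies in the chart. On $[0,\ell]$ write $u=\chi(R\sin\alpha,\sigma)$ with $\alpha\in[-\frac\pi2,\frac\pi2]$. Then $u'=\sqrt{R^2-z^2}=R\cos\alpha$ and $du=\chi_z\,R\cos\alpha\,d\alpha$, so $d\theta=\chi_z\,d\alpha$ and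
\[
Z=\int_{-\pi/2}^{\pi/2}G(R\sin\alpha,\sigma)\,d\alpha .
\]
Write $G=\sum g_{ij}z^i\sigma^j$ and integrate term by term. The odd powers of $z$ integrate to zero, so $Z=\hat Z(R^2,\sigma)$ with
\[
\hat Z(\rho,\sigma)=\sum_{i,j}g_{2i,j}\,I_i\,\rho^i\sigma^j,\qquad I_i=\int_{-\pi/2}^{\pi/2}\sin^{2i}\alpha\,d\alpha\in(0,\pi] .
\]
This series converges absolutely for $|\rho|<\delta^2$, $|\sigma|<\delta$, so $\hat Z$ is analytic there. From $G(z,0)=1-\frac1{1+z}=z-z^2+\cdots$ and $G(0,\sigma)=\sigma(1+\sigma)^{-1/2}$ we read off $g_{00}=0$, $g_{20}=-1$, $g_{01}=1$. With $I_0=\pi$ and $I_1=\frac\pi2$ this gives $\hat Z(0,0)=0$, $\hat Z_\rho(0,0)=-\frac\pi2$ and $\hat Z_\sigma(0,0)=\pi$. By the implicit function theorem there are $\rho_0\in(0,\delta^2)$, $\sigma_0\in(0,\delta)$ and a smooth $f$ with $f(0)=0$ and $f'(0)=-\hat Z_\sigma/\hat Z_\rho=2$ such that, for $|\rho|<\rho_0$ and $|\sigma|<\sigma_0$, $\hat Z=0$ if and only if $\rho=f(\sigma)$. After shrinking $\sigma_0$ we have $0<f<\rho_0$ on $(0,\sigma_0)$.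
\end{proof}

\begin{remark}\label{rem:picture}
This remark is not used later. The same argument applied to $\ell=\int_{-\pi/2}^{\pi/2}\chi_z\,d\alpha$ gives $\ell=\hat\ell(R^2,\sigma)$ with $\hat\ell$ analytic, $\hat\ell(\rho,0)=\pi$ and $\hat\ell(0,\sigma)=\pi/\sqrt{1+\sigma}$. This confirms \eqref{eq:firstorder}, and on the arc $R^2=f(\sigma)$ it gives $2\pi-2\ell=\pi\sigma+O(\sigma^2)$. The curves along the arc have a simple shape as $\sigma\to0$. We have $u\to1$ uniformly, so the radius of curvature $1/k=\sqrt\sigma/u$ is nearly constant and tends to $0$. Moreover $h'(0)=0$ and $h(0)=k_0(\chi(-R,\sigma)-1)+1/k_0\to-\sqrt2$, because $k_0R=\sqrt{f(\sigma)/\sigma}\to\sqrt2$. From $h''+h=1/k$ we get $h\to-\sqrt2\cos\theta$ in $C^1$ and $\gamma_{a,\kappa}\to(0,\sqrt2)$, uniformly on bounded intervals. One period of $k$ is thus a small, nearly circular turn of radius about $\sqrt\sigma$ at distance about $\sqrt2$ from the center, and by \eqref{eq:rot} the next turn is the previous one rotated clockwise by the angle $2\pi-2\ell$. To leading order, the disk of radius $\sqrt\sigma$ and the sector of radius $\sqrt2$ and angle $\pi\sigma$ both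 have area $\pi\sigma$, in agreement with the vanishing of the signed area.
\end{remark}

\section{The ends of the solution set}\label{sec:ends}

Lemma~\ref{lem:corner} describes $\mathcal S$ only where both $\sigma$ and $R$ are small. We now show that on $\mathcal S$ large $a$ forces small amplitude, and that for bounded $a$ the only degeneration is $\kappa\to0$.

\subsection{Large average curvature}
Let $(a,\kappa)\in\mathcal S$. The constraint compares $k$ with $a$, so here we normalize by $a$. Put $K=k/a$, $\varepsilon=a^{-2}$, $K_-=\min K$ and $K_+=\max K$. Then
\[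
K''+K=1+\frac\varepsilon K,\qquad \int_0^\ell\frac{d\theta}K=\ell,\qquad K_-<1<K_+ .
\]
Integrating the equation over $[0,\ell]$, where $K'$ vanishes at both ends, gives $\int_0^\ell K\,d\theta=(1+\varepsilon)\ell$. Since $(K-1)^2/K=K-2+1/K$,
\begin{equation}\label{eq:id1}
\int_0^\ell\frac{(K-1)^2}K\,d\theta=\varepsilon\ell .
\end{equation}
Multiplying $K''+(K-1)=\varepsilon/K$ by $K-1$, integrating by parts, and using $\int_0^\ell(1-1/K)\,d\theta=0$, we get
\begin{equation}\label{eq:id2}
\int_0^\ell K'^2\,d\theta=\int_0^\ell(K-1)^2\,d\theta .
\end{equation}
Multiplying the same equation by $2K'$ and integrating from $0$, we get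
\begin{equation}\label{eq:id3}
K'^2+(K-1)^2=(1-K_-)^2+2\varepsilon\log(K/K_-) .
\end{equation}

Identity \eqref{eq:id1} says that $K$ is close to $1$ in an integral sense when $\varepsilon$ is small. It does not at once exclude a short, deep dip of $K$ toward $0$. The next lemma excludes it: however small $K_-$ is, the passage from $K_-$ to $2K_-$ costs a fixed amount in \eqref{eq:id1}. The constants are chosen to fit the last step of Section~\ref{sec:nondeg}.

\begin{lemma}\label{lem:lower}
On $\mathcal S$, if $\varepsilon\le e^{-4}$, then $K_->e^{-3/2}$.
\end{lemma}

\begin{proof}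
Suppose $K_-\le e^{-3/2}<0.2232$. Then $2K_-<1<K_+$, so $K(\theta_*)=2K_-$ for some $\theta_*\in(0,\ell)$. On $[0,\theta_*]$ we have $K_-\le K\le2K_-$, and \eqref{eq:id3} with $e^{-4}<0.0184$ gives
\[
K'^2=(K-K_-)(2-K_--K)+2\varepsilon\log(K/K_-)\le2K_-+2\varepsilon\log2<0.4464+0.0256<0.49 .
\]
Thus $0\le K'<0.7$, and $(K-1)^2>(1-0.4464)^2>0.3$ on $[0,\theta_*]$. Hence
\[
\int_0^\ell\frac{(K-1)^2}K\,d\theta\ \ge\ \frac{0.3}{0.7}\int_0^{\theta_*}\frac{K'}K\,d\theta=\frac37\log2>0.29 ,
\]
whereas \eqref{eq:id1} and $\ell<\pi$ bound the left-hand side by $\pi e^{-4}<0.06$.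
\end{proof}

\begin{lemma}\label{lem:large-a}
On $\mathcal S$, if $\varepsilon\le e^{-4}$, then $\ell>\pi/\sqrt{1+e^3\varepsilon}$ and $(1-K_-)^2<6\varepsilon$. In particular, $\ell\to\pi$ and $K_-\to1$ along any sequence in $\mathcal S$ with $a\to\infty$.
\end{lemma}

\begin{proof}
The function $K'$ solves $y''+(1+\varepsilon K^{-2})y=0$ and vanishes at $0$ and $\ell$. By Lemma~\ref{lem:lower} the coefficient is less than $\omega^2=1+e^3\varepsilon$, so $\sin\omega\theta$ has a zero in $(0,\ell)$, and $\ell>\pi/\omega$.

To pass from \eqref{eq:id1} to $\int(K-1)^2$ we need an upper bound on $K$. Let $b=K_+-1>0$. At $\theta=\ell$, \eqref{eq:id3}, Lemma~\ref{lem:lower} and $\log(1+b)\le b$ give $b^2\le1+2e^{-4}(b+\frac32)$. For $b\ge2$ we would have $b^2-2e^{-4}b\ge2(2-0.04)>1+3e^{-4}$, so $b<2$ and $K_+<3$. The right-hand side of \eqref{eq:id3} is at least $(1-K_-)^2$. Integrating \eqref{eq:id3} and using \eqref{eq:id2} and \eqref{eq:id1},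
\[
\ell\,(1-K_-)^2\le2\int_0^\ell(K-1)^2\,d\theta\le2K_+\int_0^\ell\frac{(K-1)^2}K\,d\theta<6\varepsilon\ell .
\]
The last assertion follows with Lemma~\ref{lem:range}.
\end{proof}

\subsection{Large amplitude}
The next lemma does not use the constraint.

\begin{lemma}\label{lem:small-kappa}
If $(a_i,\kappa_i)\in\mathcal P$, the sequence $a_i$ is bounded and $\kappa_i\to0$, then $\ell(a_i,\kappa_i)\to\frac\pi2$.
\end{lemma}

\begin{proof}
We drop the index $i$. From $V(\kappa)=0$ we get $2E=\kappa^2-2a\kappa-2\log\kappa\to\infty$. Put $B=\sqrt{2E}$ and $k=Bx$. By \eqref{eq:energy}, $x'^2=v(x)$ and $\ell=\int_{x_-}^{x_+}v^{-1/2}\,dx$, where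
\[
v(x)=1-x^2+\frac{2a}B\,x+\frac2{B^2}\log(Bx)
\]
is concave and has the zeros $x_-<x_+$. Since $a$ is bounded and $B\to\infty$, $v\to1-x^2$ locally uniformly on $(0,\infty)$. The convergence does not control the integrand near $x_\pm$; concavity does. Fix $\eta\in(0,\frac12)$. For large $i$ we have $v(\eta)>0$, $v(1-\eta)>0$, $v(1+\eta)<0$ and $v(\frac12)\ge\frac12$, so $0<x_-<\eta$ and $1-\eta<x_+<1+\eta$. A concave function lies above its chords, so
\[
v(x)\ge\frac{x-x_-}{\frac12-x_-}\cdot\frac12\ge x-x_-\ \text{ on }[x_-,\tfrac12],\qquad
v(x)\ge\frac{x_+-x}{x_+-\frac12}\cdot\frac12\ge\frac{x_+-x}2\ \text{ on }[\tfrac12,x_+] .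
\]
The integral of $v^{-1/2}$ over $[x_-,\eta]$ is therefore at most $2\sqrt\eta$, and over $[1-\eta,x_+]$ at most $2\sqrt2\sqrt{2\eta}=4\sqrt\eta$. On $[\eta,1-\eta]$ the integrand converges uniformly to $(1-x^2)^{-1/2}$. Letting $i\to\infty$ and then $\eta\to0$ gives $\ell\to\int_0^1(1-x^2)^{-1/2}\,dx=\frac\pi2$.
\end{proof}

\subsection{Compactness}

\begin{lemma}\label{lem:compact}
Let $(a_i,\kappa_i)\in\mathcal S$ with $\ell_i=\ell(a_i,\kappa_i)\to\ell_\infty\in(\frac\pi2,\pi]$. If $\ell_\infty<\pi$, then a subsequence converges to a point of $\mathcal S$. If $\ell_\infty=\pi$, then $a_i\to\infty$.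
\end{lemma}

\begin{proof}
Suppose first that $a_i$ has a bounded subsequence. Along it $\kappa_i$ is bounded, because $\kappa_i<a_i$ by \eqref{eq:constraint}. Pass to a further subsequence with $a_i\to a_\infty$ and $\kappa_i\to\kappa_\infty\le a_\infty$. Since $\ell_\infty>\frac\pi2$, Lemma~\ref{lem:small-kappa} gives $\kappa_\infty>0$. Hence $0<\kappa_\infty\le a_\infty<k_0(a_\infty)$, and the limit lies in $\mathcal P$; here the constraint keeps $\mathcal S$ away from the constant solutions. The limit lies in $\mathcal S$ because $\mathcal S$ is closed in $\mathcal P$, and $\ell_\infty=\ell(a_\infty,\kappa_\infty)<\pi$ by continuity and Lemma~\ref{lem:range}.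

If $\ell_\infty=\pi$, there is therefore no bounded subsequence, that is, $a_i\to\infty$. If $\ell_\infty<\pi$, then $a_i\to\infty$ is excluded by Lemma~\ref{lem:large-a}, so a bounded subsequence exists and the first part applies.
\end{proof}

\section{Nondegeneracy}\label{sec:nondeg}

\begin{proposition}\label{prop:nondeg}
At every point of $\mathcal S$ the differentials $d\ell$ and $dZ$ are linearly independent.
\end{proposition}

If the differentials are dependent, some nonzero tangent vector is annihilated by both, and the corresponding variation $y$ of $k$ solves a linear boundary value problem on $[0,\ell]$. We count the zeros of $y$ in two ways. Comparison with the positive function $k'$ allows at most two zeros. Orthogonality to three suitable functions of $k$ forces at least three, by the following elementary fact.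

\begin{lemma}\label{lem:three}
Let $r$ be continuous and strictly monotone on $[0,\ell]$, and let $g$ be a $C^2$ function with $g''>0$ on $r([0,\ell])$. If $Y$ is continuous on $[0,\ell]$ and
\[
\int_0^\ell Y\,d\theta=\int_0^\ell Y\,r\,d\theta=\int_0^\ell Y\,g(r)\,d\theta=0 ,
\]
then $Y$ has at least three zeros in $(0,\ell)$.
\end{lemma}

\begin{proof}
Suppose that $Y$ has at most two zeros in $(0,\ell)$. We choose a linear combination $\Psi$ of $1$, $r$, $g(r)$ that changes sign exactly where $Y$ does and has no other zero. If $Y$ does not change sign, take $\Psi=1$. If it changes sign only at $\theta_1$, take $\Psi=r-r(\theta_1)$. If it changes sign at $\theta_1<\theta_2$, take $\Psi=g(r)-g_1(r)$, where $g_1$ is the affine function that agrees with $g$ at $r(\theta_1)$ and $r(\theta_2)$; by strict convexity, $g-g_1$ is negative between these two values and positive outside them. In each case $Y\Psi$ has a fixed sign and vanishes at finitely many points only, so $\int_0^\ell Y\Psi\,d\theta\ne0$. This contradicts the hypothesis.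
\end{proof}

For example, take $\ell=\pi$, $r=\cos\theta$ and $g(r)=r^2$. The function $\cos2\theta$ has two zeros and is orthogonal to $1$ and $r$, but $\int_0^\pi\cos2\theta\cos^2\theta\,d\theta=\frac\pi4$. The function $\cos3\theta$ is orthogonal to $1$, $r$ and $r^2$, and it has three zeros.

\begin{proof}[Proof of Proposition~\ref{prop:nondeg}]
All integrals are over $[0,\ell]$ with respect to $d\theta$. Let $\mathcal L=\partial_\theta^2+1+k^{-2}$ be the linearized operator. Green's formula states that $\int y_1\mathcal Ly_2=\int y_2\,\mathcal Ly_1$ whenever $y_1'$ and $y_2'$ vanish at $0$ and $\ell$. The constraint is used in the form $\int\frac1k=\ell/a$.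

\emph{Step 1: the linearized problem.} Suppose that $(\dot a,\dot\kappa)\ne(0,0)$ is a vector along which the derivatives $\dot\ell$ and $\dot Z$ both vanish. Let $\tilde y=\dot a\,\partial_ak+\dot\kappa\,\partial_\kappa k$. Differentiating the equation, the initial conditions, the identity $k'(\ell)=0$ and the definition of $Z$, we obtain
\[
\mathcal L\tilde y=\dot a,\quad \tilde y(0)=\dot\kappa,\quad \tilde y'(0)=0,\quad \tilde y'(\ell)=-k''(\ell)\dot\ell=0,\quad 0=\dot Z=\int\Big(-\frac{\dot a}k+\frac{a\tilde y}{k^2}\Big),
\]
where the boundary term $(1-a/k(\ell))\dot\ell$ in $\dot Z$ vanishes. The last condition is not yet an orthogonality relation. We correct this with the scaling $(k,a,c)\mapsto(\mu k,\mu a,\mu^2c)$, which preserves $\ell$ and $Z$ and lets us keep $a$ fixed and vary $c$ instead. Concretely, $\mathcal Lk=k''+k+1/k=a+2/k$, so $y=\tilde y-\frac{\dot a}ak$ satisfies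
\begin{equation}\label{eq:lin}
\mathcal Ly=\frac\beta k,\quad \beta=-\frac{2\dot a}a,\qquad y'(0)=y'(\ell)=0,\qquad \int\frac y{k^2}=\frac{\dot Z}a=0 .
\end{equation}
If $y\equiv0$, then $\beta=0$, so $\dot a=0$, $\tilde y\equiv0$ and $\dot\kappa=0$. Hence $y\not\equiv0$.

\emph{Step 2: $y$ has at most two zeros in $(0,\ell)$.} The function $k'$ is positive on $(0,\ell)$ and $\mathcal Lk'=0$. The Wronskian $W=k'y'-k''y$ satisfies
\[
W'=k'\,\mathcal Ly-y\,\mathcal Lk'=\beta\,\frac{k'}k,\qquad \Big(\frac y{k'}\Big)'=\frac W{k'^2}\quad\text{on }(0,\ell).
\]
If $\beta\ne0$, then $W$ is strictly monotone and has at most one zero, so $y/k'$ has at most two zeros by Rolle's theorem. If $\beta=0$, then $W$ is constant. In that case either $W\ne0$ and $y/k'$ is strictly monotone, or $y$ is a nonzero multiple of $k'$; so $y$ has at most one zero. This step depends on the fixed sign of the right-hand side $\beta/k$.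

\emph{Step 3: a second orthogonality relation.} Any function of $k$ has vanishing derivative at $0$ and $\ell$, so it can be used in Green's formula. The function $1$ gives $\int y\,(1+k^{-2})=\beta\int\frac1k=\beta\ell/a$, hence $\int y=\beta\ell/a$ by \eqref{eq:lin}. The function $k$ gives $\int y\,(a+2/k)=\beta\ell$. The terms $a\int y$ and $\beta\ell$ cancel, because of the constraint, and we are left with
\begin{equation}\label{eq:orth}
\int\frac yk=0,\qquad \int\frac y{k^2}=0 .
\end{equation}

\emph{Step 4: a third orthogonality relation.} The first integral \eqref{eq:energy} is a combination of $1$, $k$, $k^2$ and $\log k$, and we try $\log k$. When $\mathcal L\log k$ is expressed through $k$, the unknown energy $E$ appears only as a coefficient of $k^{-2}$, which \eqref{eq:orth} removes. To obtain the value zero in Green's formula, the test function must be orthogonal to $1/k$, and this fixes an additive constant. Define $\hat k>0$ by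
\[
\log\hat k=\frac a\ell\int\frac{\log k}k,\qquad\text{and put }\Lambda=\log(k/\hat k).
\]
Then $\int\Lambda/k=0$ by the constraint. With $E'=E+\log\hat k$ we have $k'^2=2E'-k^2+2ak+2\Lambda$, and
\[
\Lambda''=\frac{k''}k-\frac{k'^2}{k^2}=\Big(-1+\frac ak+\frac1{k^2}\Big)-\Big(\frac{2E'}{k^2}-1+\frac{2a}k+\frac{2\Lambda}{k^2}\Big)=-\frac ak+\frac{1-2E'}{k^2}-\frac{2\Lambda}{k^2},
\]
so that
\[
\mathcal L\Lambda=\Lambda\Big(1-\frac1{k^2}\Big)-\frac ak+\frac{1-2E'}{k^2}.
\]
Green's formula gives $\int y\,\mathcal L\Lambda=\int\Lambda\,\mathcal Ly=\beta\int\Lambda/k=0$. By \eqref{eq:orth},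
\begin{equation}\label{eq:orth3}
\int y\,\Lambda\,(1-k^{-2})=0 .
\end{equation}
Let $r=1/k$, which is strictly decreasing on $[0,\ell]$, and let $Y=yr$. Since $\Lambda=-\log(\hat kr)$, we have $\Lambda(1-r^2)=r\,g(r)$ with
\[
g(r)=\Big(r-\frac1r\Big)\log(\hat kr) .
\]
Relations \eqref{eq:orth} and \eqref{eq:orth3} say that $Y$ is orthogonal to $1$, $r$ and $g(r)$.

\emph{Step 5: $g$ is strictly convex on the range of $r$.} We compute
\[
g'(r)=\Big(1+\frac1{r^2}\Big)\log(\hat kr)+1-\frac1{r^2},\qquad
g''(r)=\frac{3-2\log(\hat kr)+r^2}{r^3}.
\]
The sign depends on the size of $\hat k$. By the constraint, $d\mu=\frac a\ell\frac{d\theta}k$ is a probability measure on $[0,\ell]$, and Jensen's inequality for the concave function $\log$ gives $\log\hat k=\int\log k\,d\mu\le\log\int k\,d\mu=\log a$. Thus $\hat k\le a$.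

If $a<e^2$, we use $r^2-2\log r\ge1$, valid for all $r>0$ with equality at $r=1$. It gives $3-2\log(\hat kr)+r^2\ge4-2\log\hat k\ge4-2\log a>0$.

If $\hat k>e^2$, the numerator is negative at $r=1$, so for large $a$ convexity can be expected only on the values that $r$ actually takes. Let $a\ge e^2$, that is, $\varepsilon\le e^{-4}$. Lemma~\ref{lem:lower} gives $k>e^{-3/2}a\ge e^{-3/2}\hat k$ on $[0,\ell]$. Hence $\log(\hat kr)<\frac32$ on the range of $r$, and $g''>0$ there.

In both cases Lemma~\ref{lem:three} shows that $Y$, and with it $y$, has at least three zeros in $(0,\ell)$. This contradicts Step 2.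
\end{proof}

\section{The half-period is a bijection}\label{sec:global}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
By Lemma~\ref{lem:corner}, $\mathcal S$ is not empty. By Proposition~\ref{prop:nondeg}, $dZ\ne0$ on $\mathcal S$, so $\mathcal S$ is an embedded one-dimensional submanifold of $\mathcal P$ with tangent line $\ker dZ$, and $d\ell$ does not vanish on this line. With Lemma~\ref{lem:range}, $\ell:\mathcal S\to(\frac\pi2,\pi)$ is a local diffeomorphism.

\emph{Each component is mapped bijectively.} Let $\Gamma$ be a connected component of $\mathcal S$; it is open and closed in $\mathcal S$. The image $\ell(\Gamma)$ is open. It is also closed in $(\frac\pi2,\pi)$: if points of $\Gamma$ have $\ell_i\to\ell_\infty\in(\frac\pi2,\pi)$, then by Lemma~\ref{lem:compact} a subsequence converges in $\mathcal S$, the limit lies in $\Gamma$, and $\ell_\infty$ is its half-period. Hence $\ell(\Gamma)=(\frac\pi2,\pi)$. In particular $\Gamma$ is not compact. A connected one-dimensional manifold is diffeomorphic to a circle or to $\mathbb R$, so $\Gamma$ is diffeomorphic to $\mathbb R$. A function on $\mathbb R$ whose derivative vanishes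 nowhere is strictly monotone, so $\ell|_\Gamma$ is a bijection onto $(\frac\pi2,\pi)$.

\emph{There is one component.} Along any sequence in $\mathcal S$ with $\sigma\to0$ we have $a\to\infty$, so $\kappa/a=K_-\to1$ by Lemma~\ref{lem:large-a}. Also $a/k_0=1-\sigma\to1$. Hence $\kappa/k_0\to1$ and $R^2=2U(\kappa/k_0;\sigma)\to0$. So there is $\sigma_1\in(0,\sigma_0]$ such that all points of $\mathcal S$ with $\sigma<\sigma_1$ have $R^2<\rho_0$. By Lemma~\ref{lem:corner}, $\mathcal S\cap\{\sigma<\sigma_1\}$ is the graph $R=\sqrt{f(\sigma)}$, $0<\sigma<\sigma_1$, which is connected and so lies in one component. Every component $\Gamma$ contains a sequence with $\ell\to\pi$, along which $a\to\infty$ by Lemma~\ref{lem:compact}. So $\Gamma$ meets the graph, and $\mathcal S$ has exactly one component.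
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(b)]
A triple $(k,a,c)$ with $k$ a nonconstant positive solution is brought to $c=1$ by exactly one scaling, $\mu=c^{-1/2}$, and is then a translate of $k(\cdot\,;a,\kappa)$ for exactly one point of $\mathcal P$. Scaling and translation preserve the minimal period $2\ell$ and the condition that $1/k$ has mean $1/a$, and by evenness this condition is $Z=0$. So the classes of triples with minimal period $2\pi\tau$ correspond to the points of $\mathcal S$ with $\ell=\pi\tau$, and Proposition~\ref{prop:key} applies.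
\end{proof}

\section{Symmetry and shape of the curves}\label{sec:geometry}

For coprime $m,n$ with $\frac12<\frac mn<1$ let $C_{m,n}$ be the curve $\gamma_{a,\kappa}$ on $\mathbb R/2\pi m\mathbb Z$ given by the unique point of $\mathcal S$ with $\ell=\pi m/n$. By Propositions~\ref{prop:dictionary} and \ref{prop:key}, each $C_{m,n}$ is a non-circular, strictly locally convex shrinker with turning index $m$, and every non-circular shrinker is similar to some $C_{m,n}$. So far $n$ is the number of periods of the curvature. Theorem~\ref{thm:main} describes $n$ through the symmetry of the \emph{image}, and a symmetry of the image is not a priori induced by a shift of the parameter. The next lemma closes this gap.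

\begin{lemma}\label{lem:sym}
The orientation-preserving isometries of the plane that preserve the image of $C_{m,n}$ are exactly the $n$ rotations about the origin by multiples of $2\pi/n$.
\end{lemma}

\begin{proof}
Let $\gamma=C_{m,n}$. By \eqref{eq:rot} the image is invariant under $\operatorname{Rot}_{2\pi m/n}$. Since $\gcd(m,n)=1$, this rotation generates the group of rotations by multiples of $2\pi/n$.

For the converse we parametrize by arclength. By \eqref{eq:shrinker} with $c=1$, $\gamma_{ss}=(a-\langle\gamma,\mathsf N\rangle)\mathsf N$, where $\mathsf N$ is the rotated vector $\gamma_s$. This is a second-order equation with polynomial right-hand side, so $\gamma$ is analytic in $s$ and is determined by $\gamma$ and $\gamma_s$ at one point.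

\emph{There are finitely many double points.} Let $D$ be the set of pairs $(s_1,s_2)\in(\mathbb R/L\mathbb Z)^2$ with $s_1\ne s_2$ and $\gamma(s_1)=\gamma(s_2)$. If also $\mathsf T(s_1)=\mathsf T(s_2)$, then $s_2-s_1$ is a period of $\gamma$ by uniqueness, which contradicts primitivity. So for a pair in $D$ the tangents are transversal or opposite. In the transversal case the map $(s,s')\mapsto\gamma(s)-\gamma(s')$ is a local diffeomorphism at $(s_1,s_2)$, and the pair is isolated in $D$. In the opposite case the normals are opposite; since $k>0$, the two branches lie strictly on opposite sides of the common tangent line except for the point of contact, and again the pair is isolated. Since $\gamma$ is an immersion of a compact curve, it is injective on all arcs of some fixed small length, so $D$ avoids a neighborhood of the diagonal and is compact. A compact discrete set is finite.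

\emph{A symmetry is a shift.} Let $M$ be an orientation-preserving isometry that preserves the image. The curve $M\gamma$ is analytic, is parametrized by arclength, has the curvature $k(s)>0$, has the same image as $\gamma$, and has finitely many double points. Choose a point $P$ of the image that is a double point of neither curve. By compactness, near $P$ the image is a single embedded arc, and both curves parametrize this arc by arclength. They traverse it in the same direction, since reversing the direction changes the sign of the curvature. So $M\gamma(s)=\gamma(s+s_0)$ on an interval, for some $s_0$, and by analyticity for all $s$. Comparing curvatures gives $k(s+s_0)=k(s)$. Each period $2\ell$ in $\theta$ has length $L/n$ and contains one maximum of $k$, so consecutive maxima are at distance $L/n$ in $s$, and $s_0=jL/n$ with $j\in\mathbb Z$. The shift by $jL/n$ in $s$ is the shift by $2\ell j$ in $\theta$, so \eqref{eq:rot} gives $M\gamma(s)=\operatorname{Rot}_{2\ell j}\gamma(s)$ for all $s$. Two isometries that agree on three non-collinear points are equal. Hence $M=\operatorname{Rot}_{2\pi jm/n}$.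
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:necessary} and \ref{lem:sufficient} and the first paragraph of this section, the shrinkers are, up to similarity, the circle and the curves $C_{m,n}$. By Lemma~\ref{lem:sym}, the image of $C_{m,n}$ is $N$-fold rotationally symmetric if and only if $2\pi/N$ is a multiple of $2\pi/n$, that is, $N\mid n$. In particular it is $n$-fold symmetric, and curves $C_{m,n}$ with different pairs are not similar, since a similarity preserves the turning index up to sign and the number of rotational symmetries. Finally, fix coprime $m,n$ with $\frac12<\frac mn<1$, and consider a non-circular shrinker with turning index $m$ and $n$-fold symmetric image. It is similar to some $C_{m,n'}$ with $\frac12<\frac m{n'}<1$, and $n\mid n'$. Since $n'<2m<2n$, we get $n'=n$.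
\end{proof}

\begin{remark}
The last step uses $m<n$. Turning index and $n$-fold symmetry do not determine a shrinker outside the stated range: $C_{5,6}$ and $C_{5,9}$ both have turning index $5$ and a threefold symmetric image. Primitivity enters through Lemma~\ref{lem:primitive} and the finiteness of the double points. Without it, the $d$-fold traversals of $\mathbb S^1$ and of $C_{m,n}$, with turning indices $d$ and $dm$, would also evolve homothetically.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(c)]
Let $\gamma=C_{m,n}=h'\mathsf T-h\mathsf N$ with $h=k-a$.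

\emph{Symmetry group.} The function $h$ is even and $h'$ is odd. From
\[
\gamma(\theta)=\big(h'\cos\theta+h\sin\theta,\ h'\sin\theta-h\cos\theta\big)
\]
we read off $\gamma(-\theta)=\operatorname{Ref}\gamma(\theta)$ with $\operatorname{Ref}(x_1,x_2)=(-x_1,x_2)$. So the image is invariant under this reflection. If $M$ is any orientation-reversing symmetry of the image, then $M\circ\operatorname{Ref}$ is one of the $n$ rotations of Lemma~\ref{lem:sym}. The symmetry group therefore consists of these rotations and their compositions with $\operatorname{Ref}$; it is the dihedral group of order $2n$.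

\emph{Extrema.} The curvature runs through $n$ periods, each with one maximum and one minimum.

\emph{Signed area.} Since $\det(\gamma,\mathsf T)=-\langle\gamma,\mathsf N\rangle=h$, the signed area is $\frac12\int h\,ds=\frac12\int(k-\bar k)\,ds=0$.

\emph{Center and winding number.} In complex notation $\mathsf T=e^{i\theta}$ and $\mathsf N=ie^{i\theta}$, so $\gamma=e^{i\theta}(h'-ih)$. The zeros of $h'=k'$ are the extrema of $k$, and by \eqref{eq:constraint} we have $h<0$ at the minima and $h>0$ at the maxima. So $h'-ih$ never vanishes, and $\gamma$ misses the origin. At $\theta=0$ the point $h'-ih$ lies on the positive imaginary axis. On $(0,\ell)$ it lies in the right half-plane, where $h'>0$, and at $\theta=\ell$ it reaches the negative imaginary axis; its argument has changed by $-\pi$. On $(\ell,2\ell)$ it lies in the left half-plane and returns to its starting point, with a further change of $-\pi$. Over the $n$ periods, $h'-ih$ winds $-n$ times about $0$, while $e^{i\theta}$ winds $m$ times. The winding number of $\gamma$ about its center is $m-n<0$.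
\end{proof}

Part (a) of Theorem~\ref{thm:extra} is contained in Lemma~\ref{lem:necessary} and part (b) was proved in Section~\ref{sec:global}, so both theorems are established.

\begin{thebibliography}{1}

\bibitem{Cernomazov}
Nikita Cernomazov, \emph{Shrinkers of the area-preserving curve-shortening flow: Classification and saddle-point property}, arXiv:2508.00352 (2025).

\end{thebibliography}
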